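# Exceptional sheaves on weak del Pezzo surfaces and twists along $(-2)$-curves

## 1. Ample anticanonical class: an elliptic curve sees everything

Throughout, $k$ is an algebraically closed field of characteristic $0$, $X$ is a smooth projective surface over $k$ with canonical class $K$, and $D(X)=D^b(X)$ is the bounded derived category of coherent sheaves. We write $\mathrm{Hom}^i(A,B)=\mathrm{Hom}(A,B[i])$ and $\chi(A,B)=\sum_i(-1)^i\dim\mathrm{Hom}^i(A,B)$. The group of $k$-linear exact auto-equivalences of $D(X)$ is $Auteq(D(X))$.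

**Definition.** An object $\mathcal E\in D(X)$ is *exceptional* if $\mathrm{Hom}^0(\mathcal E,\mathcal E)=k$ and $\mathrm{Hom}^i(\mathcal E,\mathcal E)=0$ for $i\ne0$. An *exceptional sheaf* is a coherent sheaf that is exceptional as an object of $D(X)$.

**Definition.** $X$ is a *del Pezzo* surface if $-K$ is ample, and a *weak del Pezzo* surface if $-K$ is nef and big. A *$(-1)$-curve* (resp. *$(-2)$-curve*) is a smooth rational curve $C\subset X$ with $C^2=-1$ (resp. $C^2=-2$).

We use three groups of textbook facts.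

* Serre duality: $\mathrm{Hom}^i(A,B)\cong\mathrm{Hom}^{2-i}(B,A(K))^*$.
* Riemann–Roch: if $A,B$ have rank $0$, then $\chi(A,B)=-c_1(A)c_1(B)$. If $E$ has rank $r$ and $C$ is a smooth rational curve, then $\chi(E,\mathcal O_C(a))=r(a+1)-c_1(E)\cdot C$. For a torsion sheaf, $c_1$ is the class of the cycle $\sum(\text{generic length})\cdot(\text{curve})$, and we regard it as that cycle.
* (Demazure, *Surfaces de del Pezzo*, LNM 777; Artin.) A weak del Pezzo surface is rational, $\dim|-K|=K^2\ge1$, and (characteristic $0$) the general member of $|-K|$ is a smooth connected curve of genus $1$. So there are infinitely many smooth $D\in|-K|$. Such a $D$ is nef and $D^2=K^2>0$.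

Two examples of exceptional sheaves. On a rational surface $\mathcal O_X$ is exceptional, because $H^i(\mathcal O_X)=0$ for $i>0$. If $\Gamma$ is a $(-1)$-curve, $\mathcal O_\Gamma(d)$ is exceptional: $\mathrm{End}=k$, then $\mathrm{Ext}^2=\mathrm{Hom}(\mathcal O_\Gamma(d),\mathcal O_\Gamma(d-1))^*=0$ since $K\cdot\Gamma=-1$, and $\chi=-\Gamma^2=1$ forces $\mathrm{Ext}^1=0$.

When $-K$ is ample these two types, bundles and line bundles on $(-1)$-curves, are all there is.

**Proposition 1.** Let $X$ be a del Pezzo surface and $E$ an exceptional sheaf. Then $E$ is locally free, or $E\cong\mathcal O_\Gamma(d)$ for a $(-1)$-curve $\Gamma$.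

Kuleshov and Orlov prove more: every exceptional *object* on a del Pezzo surface is a shift of one of these. We only need sheaves. The tools are four lemmas. They hold on every weak del Pezzo surface, and I prove them there, so that we can see exactly where ampleness enters.

**Lemma 2 (Mukai).** Let $0\to A\to G\to B\to0$ be exact with $\mathrm{Hom}(A,B)=\mathrm{Ext}^2(B,A)=0$ and $\mathrm{Ext}^1(G,G)=0$. Then $\mathrm{Ext}^1(A,A)=\mathrm{Ext}^1(B,B)=0$.

*Proof.* The kernel of $\mathrm{Ext}^1(B,B)\to\mathrm{Ext}^1(G,B)$ is an image of $\mathrm{Hom}(A,B)=0$. The kernel of $\mathrm{Ext}^1(G,B)\to\mathrm{Ext}^2(G,A)$ is an image of $\mathrm{Ext}^1(G,G)=0$. So the composite $\mathrm{Ext}^1(B,B)\to\mathrm{Ext}^2(G,A)$ is injective; but it factors through $\mathrm{Ext}^2(B,A)=0$. Hence $\mathrm{Ext}^1(B,B)=0$. In the same way $\mathrm{Ext}^1(A,A)\hookrightarrow\mathrm{Ext}^1(A,G)\hookrightarrow\mathrm{Ext}^2(B,G)$, and the composite factors through $\mathrm{Ext}^2(B,A)=0$. $\square$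

**Lemma 3 (restriction to $D$).** Let $X$ be weak del Pezzo, $E\in D(X)$ exceptional, $D\in|-K|$ smooth, $E_D=E\otimes^L\mathcal O_D$. Then $\mathrm{End}_D(E_D)=k$ and $E_D\cong B[l]$ with $B$ an indecomposable sheaf, $\mathrm{End}(B)=k$. If $\mathrm{rk}\,E\ne0$, then $B$ is a semistable bundle, and $\mathrm{Hom}^i(E,E(mD))=0$ for all $i\ge1$, $m\ge0$.

*Proof.* By Serre duality $\mathrm{Hom}^i(E,E(K))=\mathrm{Hom}^{2-i}(E,E)^*$ vanishes for $i\ne2$. Apply $\mathrm{Hom}(E,-)$ to $E(K)\to E\to E_D$. Since $\mathrm{Hom}^0$ and $\mathrm{Hom}^1$ of $E$ into $E(K)$ vanish, $\mathrm{End}_D(E_D)=\mathrm{Hom}_X(E,E_D)=\mathrm{Hom}(E,E)=k$. On a smooth curve every complex is the direct sum of its shifted cohomology sheaves. Two nonzero summands would give two independent endomorphisms, so $E_D=B[l]$ with $B$ indecomposable and $\mathrm{End}(B)=k$.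

Let $\mathrm{rk}\,E\ne0$. Then $B$ has nonzero rank. A sheaf on a smooth curve is the sum of its torsion and a bundle, so $B$ is a bundle. On an elliptic curve $\mathrm{Ext}^1(A_1,A_2)=\mathrm{Hom}(A_2,A_1)^*$, so a Harder–Narasimhan filtration splits (there are no maps from larger to smaller slopes); as $B$ is indecomposable, it is semistable. For $m\ge1$, $\mathrm{Ext}^1_D(B,B(mD))=\mathrm{Hom}(B(mD),B)^*=0$, because $B(mD)$ is semistable of slope larger by $mD^2>0$; and $\mathrm{Ext}^i_D=0$ for $i\ge2$. Now use the exact sequences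
$$\mathrm{Hom}^i(E,E((m-1)D))\to\mathrm{Hom}^i(E,E(mD))\to\mathrm{Ext}^i_D(B,B(mD))\qquad(i\ge1)$$
and induction on $m$, starting from $\mathrm{Hom}^i(E,E)=0$. $\square$

**Lemma 4.** On a weak del Pezzo surface an exceptional sheaf $E$ has no nonzero $0$-dimensional subsheaf.

*Proof.* Let $T_0$ be the maximal one. Then $E/T_0$ has no $0$-dimensional subsheaf, so $\mathrm{Hom}(T_0,E/T_0)=0$ and $\mathrm{Ext}^2(E/T_0,T_0)=\mathrm{Hom}(T_0,(E/T_0)(K))^*=0$. Lemma 2 gives $\mathrm{Ext}^1(T_0,T_0)=0$. Since $c_1(T_0)=0$, $0=\chi(T_0,T_0)=\hom+\mathrm{ext}^2$, so $\mathrm{Hom}(T_0,T_0)=0$ and $T_0=0$. $\square$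

**Lemma 5.** Let $X$ be weak del Pezzo and $V$ a torsion-free sheaf of rank $r>0$ with $\mathrm{Ext}^1(V,V)=0$. Suppose that for some smooth $D\in|-K|$ the restriction $B=V\otimes\mathcal O_D$ is a semistable bundle of rank $r$ with $\mathrm{End}(B)=k$. Then $V$ is locally free.

*Proof.* At $x\in D$ the stalk of $V$ is generated by $r=\mathrm{rk}\,V$ elements; the kernel of the resulting surjection $\mathcal O^r\to V$ has rank $0$ and is torsion-free, so it is $0$. Thus $V$ is locally free near $D$, and $V^{**}=V$ there.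

Let $n\ge1$. A map $V\to V^{**}(nK)$ restricts on $D$ to an element of $\mathrm{Hom}(B,B(-nD))=0$ (semistability and $D^2>0$), so it factors through $V^{**}((n+1)K)$. Repeating this, its image lies in $V^{**}(-ND)$ for every $N$. By Krull's theorem the map is zero at the points of $D$, hence generically zero, hence zero as $V^{**}$ is torsion-free. In particular $\mathrm{Hom}(V,V^{**}(K))=0$, so restriction $\mathrm{Hom}(V,V^{**})\to\mathrm{End}(B)=k$ is injective. As $\mathrm{Hom}(V,V)\subset\mathrm{Hom}(V,V^{**})$ is nonzero, both equal $k$.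

Put $Q=V^{**}/V$, a $0$-dimensional sheaf. In the exact sequence
$$\mathrm{Hom}(V,V)\to\mathrm{Hom}(V,V^{**})\to\mathrm{Hom}(V,Q)\to\mathrm{Ext}^1(V,V)=0$$
the first map is an isomorphism, so $\mathrm{Hom}(V,Q)=0$. If $Q\ne0$, there is $\mathcal O_x\hookrightarrow Q$, and $V\to V\otimes k(x)\to\mathcal O_x\hookrightarrow Q$ is a nonzero map. So $Q=0$, and $V=V^{**}$ is reflexive on a smooth surface, i.e. locally free. $\square$

*Proof of Proposition 1.* **Rank $0$.** By Lemma 4, $E$ is pure of dimension $1$. Choose a smooth $D\in|-K|$ not contained in $\mathrm{Supp}\,E$. The kernel of $E(-D)\to E$ would be $0$-dimensional, so it is $0$, and $E_D$ is a torsion sheaf on $D$. By Lemma 3 it is indecomposable with $\mathrm{End}=k$; an indecomposable torsion sheaf on $D$ is $\mathcal O_D/\mathfrak m_x^n$, whose endomorphism ring has dimension $n$, so $E_D\cong\mathcal O_x$. Taking Euler characteristics, $c_1(E)\cdot D=\chi(E)-\chi(E(-D))=1$. *Since $D$ is ample*, every component of $\mathrm{Supp}\,E$ contributes at least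 $1$, so $c_1(E)=\Gamma$ is one irreducible curve with multiplicity one. Then $1=\chi(E,E)=-\Gamma^2$, and $K\cdot\Gamma=-1$, so $\Gamma$ has arithmetic genus $0$ and is a $(-1)$-curve. The subsheaf $I_\Gamma E$ vanishes at the generic point of $\Gamma$, so it is $0$-dimensional, hence $0$. So $E$ is a torsion-free rank one sheaf on $\Gamma\cong\mathbb P^1$, i.e. $\mathcal O_\Gamma(d)$.

**Rank $r>0$.** Let $T$ be the torsion subsheaf of $E$ and $V=E/T$. By Lemma 4, $T$ is pure of dimension $1$ or zero. Choose $D\not\subset\mathrm{Supp}\,T$. Then multiplication by the equation of $D$ is injective on $T$ and on $V$, so $0\to T_D\to E_D\to V_D\to0$ is an exact sequence of sheaves on $D$. By Lemma 3, $E_D$ is a bundle, so its torsion subsheaf $T_D$ is $0$, and $\mathrm{Supp}\,T\cap D=\emptyset$ by Nakayama. *Since $D$ is ample*, it meets every curve, so $T=0$. Now $V=E$ satisfies the hypotheses of Lemma 5 by Lemma 3. $\square$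

Ampleness was used twice, each time to say that no curve is disjoint from $D$. Suppose now that $-K$ is only nef and big. Then some curves may have $D\cdot C=0$, and restriction to $D$ tells us nothing about what $E$ does along them. What remains true?

## 2. The curves that $D$ misses

From now on $X$ is a weak del Pezzo surface.

**Geometry of $K^\perp$.** Let $C$ be an irreducible curve with $K\cdot C=0$. Since $K^2>0$, the Hodge index theorem gives $C^2<0$, and adjunction then says that $C$ is a $(-2)$-curve. Conversely a $(-2)$-curve has $K\cdot C=0$. The $(-2)$-curves span a lattice $\mathsf Q\subset K^\perp$, which is negative definite, and even by adjunction. They are linearly independent: a relation would give effective $P\equiv N$ without common components, so $P^2=P\cdot N\ge0$, hence $P\equiv0$ and $P=0$. So there are finitely many. Let $Z$ be their union.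

The anticanonical model $f:X\to Y$ is birational, $f_*\mathcal O_X=\mathcal O_Y$, and $f$ contracts exactly the curves with $K\cdot C=0$; $Y$ is Gorenstein, $\omega_Y^{-1}$ is ample, and $f^*\omega_Y=\omega_X$ (same references as before). So the connected components of $Z$ are the fibers $Z_p=f^{-1}(p)$ over finitely many points $p\in Y$. A smooth $D\in|-K|$ is irreducible with $D\cdot C=0$ and $D\neq C$, so $D\cap Z=\emptyset$; and $D=f^*D_Y$ with $D_Y$ an ample Cartier divisor.

**Example (two surfaces).** On the Hirzebruch surface $\mathbb F_2$, with negative section $C$ ($C^2=-2$) and fiber $\phi$, $-K=2C+4\phi$ has $-K\cdot C=0$, $-K\cdot\phi=2$ and $K^2=8$. So $\mathbb F_2$ is weak del Pezzo with the single $(-2)$-curve $C$.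

Next, blow up $\mathbb P^2$ in a point, then in a point of the first exceptional curve, then in a general point of the second exceptional curve. Call the surface $X_6$, and let $H,E_1,E_2,E_3$ be the pullbacks of the line class and of the exceptional classes. Then $-K=H+(2H-E_1-E_2-E_3)$. The first summand is nef; the second is the class of the smooth conics with a prescribed $2$-jet, irreducible curves of square $1$, so it is nef. Since $K^2=6$, $X_6$ is weak del Pezzo. It contains the $(-2)$-curves $C_1=E_1-E_2$, $C_2=E_2-E_3$ and the $(-1)$-curve $\Gamma=E_3$, forming a chain: $C_1C_2=C_2\Gamma=1$, $C_1\Gamma=0$.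

**Serre duality along $Z$.** Let $D_Z(X)$ (resp. $D_{Z_p}$) be the full subcategory of objects of $D(X)$ with cohomology supported on $Z$ (resp. $Z_p$). For $F\in D_Z(X)$, multiplication by the section defining $D$ is an isomorphism $F\to F(D)$, since its cone $F(D)\otimes^L\mathcal O_D$ is $0$. So $F\otimes\omega_X\cong F\cong F(mD)$ for all $m$, and Serre duality becomes
$$\mathrm{Hom}^i(F,G)\cong\mathrm{Hom}^{2-i}(G,F)^*\qquad(F\in D_Z(X),\ G\in D(X)).\tag{1}$$

**Definition.** $S\in D(X)$ is *spherical* if $S\otimes\omega_X\cong S$ and $\mathrm{Hom}^*(S,S)=k\oplus k[-2]$. Its Seidel–Thomas *twist* is the auto-equivalence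
$$T_SF=\mathrm{cone}(\mathrm{RHom}(S,F)\otimes S\to F),\qquad T_S^{-1}F=\mathrm{fib}(F\to\mathrm{RHom}(F,S)^*\otimes S),$$
with $\mathrm{fib}=\mathrm{cone}[-1]$.

Recall $T_SS\cong S[-1]$, $T_{S[1]}=T_S$, and $\Phi T_S\Phi^{-1}=T_{\Phi(S)}$ for an auto-equivalence $\Phi$. If $\mathrm{Hom}^*(S,F)=0$ then $T_SF=F$. For $S\in D_Z(X)$, $T_S^{\pm1}$ does not change restrictions to $X\setminus Z$, so it preserves ranks; and by (1)
$$[T_S^{\pm1}u]=u-\chi(S,u)[S]\quad\text{in }K_0(X).\tag{2}$$

**Example.** If $C$ is a $(-2)$-curve, $S=\mathcal O_C(a)$ is spherical: $\hom=1$, so $\mathrm{ext}^2=1$ by (1), and $\chi=-C^2=2$ gives $\mathrm{ext}^1=0$. Let $\mathsf B\subset Auteq(D(X))$ be the group generated by all $T_{\mathcal O_C(a)}$, with $C$ a $(-2)$-curve and $a\in\mathbb Z$.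

**Example (a new exceptional sheaf).** Let $S=\mathcal O_C(-2)$. Then $\mathrm{RHom}(\mathcal O_X,S)=R\Gamma(\mathcal O_C(-2))=k[-1]$, so $E=T_S^{-1}\mathcal O_X$ is the fiber of a nonzero map $\mathcal O_X\to S[1]$, that is, the non-split extension
$$0\to\mathcal O_C(-2)\to E\to\mathcal O_X\to0 .$$
As the image of $\mathcal O_X$ under an equivalence it is exceptional. It has rank $1$ and torsion $\mathcal O_C(-2)$, so Proposition 1 fails on $X$. But $T_SE=\mathcal O_X$: an auto-equivalence repairs it.

So the most one can hope for is Proposition 1 *up to auto-equivalence*. For comparison, Kuleshov shows that an exceptional sheaf on a weak del Pezzo surface is locally free, or has a torsion subsheaf supported on $(-2)$-curves, or is $\mathcal O_C(d)$ on a rational curve with $C^2=-1$, or is a torsion sheaf whose support contains exactly one $(-1)$-curve and some $(-2)$-curves. We do not use this list.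

**Conjecture (Okawa–Uehara).** Let $X$ be a weak del Pezzo surface. For any exceptional sheaf $\mathcal E\in D(X)$ there is $\Phi\in Auteq(D(X))$ such that $\Phi(\mathcal E)$ is an exceptional vector bundle, or a line bundle on a $(-1)$-curve on $X$.

The question of proving or disproving it is taken from Shizhuo Zhang, "Note on Applications of Toric Systems on Surfaces", arXiv:1710.05274 (2017). The conjecture is true, and twists along $(-2)$-curves suffice.

**Theorem A.** Let $\mathcal E$ be an exceptional sheaf on $X$. There is $\Phi\in\mathsf B$ such that $\Phi(\mathcal E)$ is an exceptional vector bundle if $\mathrm{rk}\,\mathcal E>0$, and $\Phi(\mathcal E)\cong\mathcal O_\Gamma(d)$ with $\Gamma$ a $(-1)$-curve if $\mathrm{rk}\,\mathcal E=0$. In particular the conjecture holds.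

**Theorem B.** If $\mathcal E,\mathcal E'$ are exceptional sheaves with $[\mathcal E]=[\mathcal E']$ in $K_0(X)$, there is $\Psi\in\mathsf B$ with $\Psi(\mathcal E)\cong\mathcal E'$. Two exceptional vector bundles with equal rank and equal $c_1$ are isomorphic.

Theorem B is a supplement and is not needed for the conjecture. Both theorems concern sheaves; nothing is claimed for arbitrary exceptional complexes.

## 3. Torsion sheaves: peeling off $(-2)$-curves one at a time

Let $E$ be a torsion exceptional sheaf, $e=c_1(E)$. It is pure of dimension $1$ by Lemma 4.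

**Step 1: the shape of the support.** The argument of Proposition 1 up to the word "ample" gives $e\cdot D=1$ for a smooth $D\not\subset\mathrm{Supp}\,E$. As $D$ is nef, $e=\Gamma+\tau$ with $\Gamma$ irreducible, $\Gamma\cdot D=1$, and $\tau\ge0$ a combination of $(-2)$-curves.

**Step 2: $\Gamma$ is a $(-1)$-curve.** We divide out what lives on $Z$. Let $T\subset E$ be the maximal subsheaf supported on $Z$ and $G=E/T$.

*$G$ is pure.* Let $M\subset G$ be $0$-dimensional at a point $x$. If $x\in Z$, the preimage of $M$ in $E$ is supported on $Z$, so it equals $T$ and $M=0$. If $x\notin Z$, then $E=G$ near $x$, and $M=0$ by purity of $E$.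

At the generic point of a $(-2)$-curve, $T$ and $E$ agree. So $c_1(T)=\tau$ and $c_1(G)=\Gamma$. The subsheaf $I_\Gamma G$ is $0$-dimensional, hence $0$, so $G$ is a rank one torsion-free $\mathcal O_\Gamma$-module. Now:

* $\mathrm{Hom}(T,G)=0$ and $\mathrm{Ext}^2(G,T)=\mathrm{Hom}(T,G(K))^*=0$, since images would lie over $\Gamma\cap Z$ and so be $0$-dimensional. By Lemma 2, $\mathrm{Ext}^1(G,G)=0$.
* $\mathrm{End}(G)=k$, being a finite-dimensional subring of the field $k(\Gamma)$.
* $\mathrm{Ext}^2(G,G)=\mathrm{Hom}(G,G(K))^*=0$: a nonzero map would be injective with $0$-dimensional cokernel, while $\chi(G(K))=\chi(G)+K\cdot\Gamma=\chi(G)-1$.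

So $1=\chi(G,G)=-\Gamma^2$, and with $K\cdot\Gamma=-1$ we get that $\Gamma$ is a $(-1)$-curve and $G=\mathcal O_\Gamma(d)$. If $\tau=0$, then $T$ is pure with $c_1(T)=0$, so $T=0$ and $E=\mathcal O_\Gamma(d)$.

**Step 3: a curve that can be removed.** Suppose $\tau\ne0$. From $e^2=-\chi(E,E)=-1=\Gamma^2$ we get $2\Gamma\tau+\tau^2=0$, so $e\cdot\tau=\Gamma\tau+\tau^2=\tau^2/2<0$. Hence some component $C$ of $\tau$ has $m:=-e\cdot C>0$.

**Step 4: the twist.** Let $E_C=\ker(E\to E(C))$, multiplication by the equation of $C$. It is an $\mathcal O_C$-module; it is pure, as a subsheaf of $E$; it is nonzero, because the stalk of $E$ at the generic point of $C$ is nonzero of finite length. So $E_C=\bigoplus_j\mathcal O_C(k_j)$. Put $a=\max k_j$, $S=\mathcal O_C(a)$, and let $s\ge1$ be the number of $j$ with $k_j=a$.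

* The image of any map $S\to E$ is killed by $I_C$, so $\mathrm{Hom}(S,E)=\mathrm{Hom}(S,E_C)=k^s$, and the evaluation $S^s\to E$ is injective onto a direct summand of $E_C$.
* $\mathrm{Hom}^2(S,E)=\mathrm{Hom}(E,S)^*=0$. Indeed a nonzero $E\to S$ followed by some $S\hookrightarrow E$ would be a nonzero endomorphism with image supported on $C$, hence not an isomorphism, against $\mathrm{End}(E)=k$.

With $t=\mathrm{ext}^1(S,E)$ we have $s-t=\chi(S,E)=-C\cdot e=m$. The long exact sequence of cohomology sheaves of $\mathrm{RHom}(S,E)\otimes S\to E\to T_SE$ shows that $E'=T_SE$ is a sheaf with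
$$0\to E/S^s\to E'\to S^t\to0 .$$
Here $E/S^s$ is an extension of $E/E_C\subset E(C)$ by $E_C/S^s=\bigoplus_{k_j<a}\mathcal O_C(k_j)$, so it is pure, and $E'$ is pure. So $E'$ is a torsion exceptional sheaf with cycle $e-sC+tC=\Gamma+(\tau-mC)$, and $\tau-mC\ge0$ because its coefficients are generic lengths. The sum of the coefficients of $\tau$ has dropped.

After finitely many steps $\tau=0$. This proves Theorem A in rank $0$. $\square$

**Example.** On $X_6$ take $E=\mathcal O_{\Gamma+C_2}$. It is the pullback of $\mathcal O$ of the second exceptional curve from the intermediate blow-up, and pullback along a blow-up is fully faithful, so $E$ is exceptional. Here $e\cdot C_2=1-2=-1$, $E_{C_2}=\mathcal O_{C_2}(-\Gamma)=\mathcal O_{C_2}(-1)$, so $S=\mathcal O_{C_2}(-1)$, $s=m=1$, $t=0$, and $T_SE=E/S=\mathcal O_\Gamma$.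

## 4. Positive rank: structure, and where peeling stops

Let $E$ be an exceptional sheaf of rank $r>0$ with torsion subsheaf $T$ and $V=E/T$.

**Lemma 6.** $T$ is pure, supported on $Z$; $V$ is locally free; and $\mathrm{Hom}(E,T)=0$.

*Proof.* As in Proposition 1: $T$ is pure by Lemma 4; for a smooth $D\not\subset\mathrm{Supp}\,T$ the sheaf $T_D$ is a torsion subsheaf of the bundle $E_D$, so $T_D=0$ and $\mathrm{Supp}\,T\cap D=\emptyset$. Hence $T$ is supported on curves with $K\cdot C=0$, i.e. on $Z$. Moreover $V_D=E_D$ is a semistable bundle of rank $r$ with $\mathrm{End}=k$ (Lemma 3). Since $\mathrm{Hom}(T,V)=0$ and $\mathrm{Ext}^2(V,T)=\mathrm{Hom}(T,V(K))^*=0$, Lemma 2 gives $\mathrm{Ext}^1(V,V)=0$, and Lemma 5 applies to $V$. Finally, a nonzero $E\to T\subset E$ would be a nonzero endomorphism with torsion image, hence not invertible. $\square$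

**Trying to peel.** Suppose $T\ne0$ and imitate Section 3. Take a component $C$ of $\mathrm{Supp}\,T$; then $E_C=\ker(E\to E(C))\subset T$ is again $\bigoplus\mathcal O_C(k_j)$; put $a=\max k_j$, $S=\mathcal O_C(a)$, and define $s,t$ as before. Everything in Step 4 goes through up to the numbers: $\mathrm{Hom}(S,E)=k^s$, $\mathrm{Hom}^2(S,E)=\mathrm{Hom}(E,S)^*=0$, and $T_SE$ is an exceptional sheaf with $0\to E/S^s\to T_SE\to S^t\to0$. But now
$$s-t=\chi(S,E)=\chi(E,S)=r(a+1)-c_1(E)\cdot C .$$
In rank $0$ the term $r(a+1)$ is absent, and $e^2=-1$ produced a curve with $s>t$. With $r>0$ the sign depends on $a$, and Step 3 has no replacement.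

The wrong sign does occur. On $X_6$ let $S'$ be the line bundle on the curve $C_1+C_2$ with degrees $-2$ on $C_1$ and $0$ on $C_2$. It is spherical: $\mathrm{End}(S')=H^0(\mathcal O_{C_1+C_2})=k$ and $\chi=-(C_1+C_2)^2=2$. A section vanishes on $C_1$, hence at the node, hence on $C_2$; so $h^0(S')=0$, and $\chi(S')=-1$ gives $h^1(S')=1$. So $E=T_{S'}^{-1}\mathcal O_X$ is a non-split extension $0\to S'\to E\to\mathcal O_X\to0$, an exceptional sheaf with torsion $S'$. For $C=C_1$ we find $E_{C_1}=\mathcal O_{C_1}(-2-1)$, so $a=-3$, $s=1$, and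
$$s-t=(-3+1)-(C_1+C_2)\cdot C_1=-2+1=-1,\qquad t=2 .$$
The twist removes one copy of $\mathcal O_{C_1}(-3)$ and adds two; the coefficient of $C_1$ in $c_1$ rises from $1$ to $2$. In this example $C_2$ is a better choice (there $a=-1$ and $s-t=0-(C_1+C_2)\cdot C_2=1$), but the argument gives no rule for choosing and no quantity that must go down.

**Replacing torsion by a test on points.** Instead of watching the torsion, we ask for a numerical description of the goal.

**Lemma 7.** Let $G\in D(X)$ with $\mathrm{Hom}^i(G,\mathcal O_x)=0$ for all closed points $x$ and all $i\ne0$. Then $G$ is a locally free sheaf.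

*Proof.* Represent $G$ at $x$ by a minimal bounded complex $P^\bullet$ of finite free $\mathcal O_{X,x}$-modules, so that its differentials vanish modulo the maximal ideal. Then $\mathrm{Hom}^i(G,\mathcal O_x)=(P^{-i}\otimes k(x))^*$, so $P^i=0$ for $i\ne0$. $\square$

For $x\notin Z$ our $E$, and every object obtained from it by twists along objects of $D_Z(X)$, passes the test, because near $x$ it is $V$. The difficulty is concentrated in the points of $Z$, and the $\mathcal O_x$ are not spherical, so we cannot twist by them. The way past this: over each $p$ we find finitely many *spherical* objects $S_0,\dots,S_n$ from which every $\mathcal O_x$, $x\in Z_p$, is built by extensions, each needed at least once. It then suffices to move $E$ by twists $T_{S_i}^{\pm1}$ until $\mathrm{Hom}^*(E,S_i)$ is in degree $0$ for every $i$. The bookkeeping will be done by the linear function $\theta_E=\chi(E,-)$ on $K_0(D_{Z_p})$. It satisfies $\theta_E([\mathcal O_x])=r>0$, twists act on it by reflections, and this positivity makes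 the process finite.

## 5. The fundamental cycle and the heart $\mathcal A_p$

Fix $p$ and let $C_1,\dots,C_n$ be the curves in $Z_p$.

**Step 1: the fundamental cycle.** Start with $\xi_1=C_1$; as long as some $C\in\{C_j\}$ has $\xi_k\cdot C>0$, put $\xi_{k+1}=\xi_k+C$. Inductively $\xi_k^2=-2$: by definiteness $0>(\xi_k+C)^2=-4+2\,\xi_k\cdot C$, so $\xi_k\cdot C=1$ and $\xi_{k+1}^2=-2$. A definite lattice has finitely many vectors of square $-2$, so the process stops at some
$$\xi=\sum z_jC_j>0,\qquad \xi\cdot C_j\le0\ \text{ for all } j,\qquad\xi^2=-2 .$$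
All $z_j\ge1$: otherwise, as $Z_p$ is connected, some $C_j\not\subset\mathrm{Supp}\,\xi$ meets $\mathrm{Supp}\,\xi$, and $\xi\cdot C_j>0$.

**Example.** For one curve $\xi=C$. For the chain on $X_6$, $\xi=C_1+C_2$. If $C_0$ meets each of the disjoint curves $C_1,C_2,C_3$ once, the process runs $C_1$, $C_1+C_0$, $C_1+C_0+C_2$, $C_1+C_0+C_2+C_3$, and this last cycle has intersection $3-2=1$ with $C_0$; so one adds $C_0$ again and stops at $2C_0+C_1+C_2+C_3$, which has intersection $-1$ with $C_0$ and $0$ with the others.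

**Step 2: cohomology of $\mathcal O_\xi$.** The kernel of $\mathcal O_{\xi_{k+1}}\to\mathcal O_{\xi_k}$ is $\mathcal O(-\xi_k)/\mathcal O(-\xi_k-C)=\mathcal O_C(-\xi_k)$, of degree $-1$ on $C$. So
$$0\to\mathcal O_C(-1)\to\mathcal O_{\xi_{k+1}}\to\mathcal O_{\xi_k}\to0,\tag{3}$$
and inductively $h^0(\mathcal O_{\xi_k})=1$, $h^1(\mathcal O_{\xi_k})=0$ for all $k$; in particular this holds for $\xi$.

**Step 3: the objects.** Put
$$S_0=\mathcal O_\xi,\qquad S_j=\mathcal O_{C_j}(-1)[1]\quad(1\le j\le n).$$

Recall that a bounded t-structure on a triangulated category is determined by its heart $\mathcal A$. By Bridgeland (*Stability conditions on triangulated categories*, Lemma 3.2), a full additive subcategory $\mathcal A$ is such a heart if and only if $\mathrm{Hom}(\mathcal A,\mathcal A[l])=0$ for $l<0$ and every object has a finite filtration (by triangles) with factors $A_k[l_k]$, $A_k\in\mathcal A$, $l_1>l_2>\cdots$.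

**Lemma 8.**
(i) The $S_i$ are spherical, and for $i\ne j$, $\mathrm{Hom}^l(S_i,S_j)=0$ unless $l=1$.
(ii) The extension closure $\mathcal A=\mathcal A_p$ of the $S_i$ is the heart of a bounded t-structure on $D_{Z_p}$, of finite length with simple objects $S_0,\dots,S_n$. Here $D^{\le0}$ (resp. $D^{\ge0}$) is the extension closure of $\{S_i[l]:l\ge0\}$ (resp. $l\le0$).
(iii) $\mathcal O_x\in\mathcal A$ for $x\in Z_p$, and $[\mathcal O_x]=\delta:=[S_0]+\sum z_j[S_j]$ in $\Lambda:=K_0(D_{Z_p})=K_0(\mathcal A)=\bigoplus\mathbb Z[S_i]$.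
(iv) A sheaf $F$ supported on $Z_p$ with $\mathrm{Hom}(F,\mathcal O_{C_j}(-1))=0$ for all $j$ lies in $\mathcal A$.

*Proof.* **(i): all Homs between simples.** $S_j$, $j\ge1$, is a shift of a spherical object. For $S_0$: $\mathrm{End}(\mathcal O_\xi)=H^0(\mathcal O_\xi)=k$, so $\mathrm{ext}^2=1$ by (1), and $\chi=-\xi^2=2$ gives $\mathrm{ext}^1=0$. For distinct $i,j\ge1$ there is no nonzero map $\mathcal O_{C_i}(-1)\to\mathcal O_{C_j}(-1)$, since its image would be $0$-dimensional; by (1) $\mathrm{Ext}^2$ vanishes as well. For $S_0$ and $S_j$ use $0\to\mathcal O(-\xi)\to\mathcal O\to\mathcal O_\xi\to0$ and $H^*(\mathcal O_{C_j}(-1))=0$: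
$$\mathrm{Hom}^l(\mathcal O_\xi,\mathcal O_{C_j}(-1))=H^{l-1}(\mathcal O_{C_j}(-1+\xi\cdot C_j)),$$
nonzero at most for $l=2$ as $\xi\cdot C_j\le0$. So $\mathrm{Hom}^l(S_0,S_j)\ne0$ only for $l=1$, and by (1) the same holds for $\mathrm{Hom}^l(S_j,S_0)$.

**(iii), first part: building $\mathcal O_x$.** Let $x\in Z_p$ and $I=\ker(\mathcal O_\xi\to\mathcal O_x)$. As $H^0(\mathcal O_\xi)=k\cdot1$ maps isomorphically to $H^0(\mathcal O_x)$ and $H^1(\mathcal O_\xi)=0$, $H^*(I)=0$.

*Claim: a sheaf $I$ supported on $Z_p$ with $H^*(I)=0$ has a filtration with quotients $\mathcal O_{C_j}(-1)$.* Induct on the sum of the coefficients of $c_1(I)$. Let $I\ne0$. A $0$-dimensional subsheaf would have sections, so $I$ is pure of dimension $1$, and $c_1(I)^2<0$. As $c_1(I)$ is effective, $c_1(I)\cdot C_j<0$ for some $j$, so $\chi(I,\mathcal O_{C_j}(-1))=-c_1(I)\cdot C_j>0$. By (1) there is a nonzero map $I\to\mathcal O_{C_j}(-1)$ or $\mathcal O_{C_j}(-1)\to I$. In the first case the image $\mathcal O_{C_j}(-1-q)$, $q\ge0$, is a quotient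 of $I$; since $H^1(I)=0$ and supports have dimension $\le1$, its $H^1$ vanishes, so $q=0$, and the kernel has $H^*=0$. In the second case the map is injective by purity of $I$, and the cokernel has $H^*=0$. In both cases the induction applies.

The triangle $\mathcal O_\xi\to\mathcal O_x\to I[1]$ now shows that $\mathcal O_x$ is an iterated extension of the $S_i$, with multiplicity $1$ for $S_0$ and $z_j$ for $S_j$, since $c_1(I)=\xi$.

**(ii): the heart.** *Generation.* Let $\mathcal H$ be the class of iterated extensions of objects $S_i[l]$. It is closed under shifts, and under cones because $\mathrm{cone}(M\to N)$ is an extension of $M[1]$ by $N$. It contains all $\mathcal O_x$ ($x\in Z_p$) and $\mathcal O_{C_j}(-1)$, hence all $\mathcal O_{C_j}(b)$ by the sequences $0\to\mathcal O_{C_j}(b)\to\mathcal O_{C_j}(b+1)\to\mathcal O_x\to0$. A coherent sheaf supported on $Z_p$ is killed by a product of powers of the ideals $I_{C_j}$, so it is filtered by coherent sheaves on the $C_j\cong\mathbb P^1$, and these are iterated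 extensions of $\mathcal O_{C_j}(b)$'s and $\mathcal O_x$'s. So $\mathcal H=D_{Z_p}$: every object has a finite filtration with factors $S_i[l]$.

*Ordering the shifts.* Suppose two adjacent factors form $S_i[a]\to M\to S_j[b]\xrightarrow{h}S_i[a+1]$ with $a<b$, the wrong order. Then $h\in\mathrm{Hom}^{a+1-b}(S_j,S_i)$ with $a+1-b\le0$, so by (i) $h=0$, unless $b=a+1$, $i=j$ and $h$ is an isomorphism. If $h=0$, then $M=S_i[a]\oplus S_j[b]$ and the two factors may be interchanged; if $h$ is an isomorphism, $M=0$ and they cancel. Each move lowers the number of factors, or keeps it and lowers the number of pairs in wrong order. So after finitely many moves the shifts decrease, and grouping equal shifts gives factors $A_k[l_k]$, $A_k\in\mathcal A$, $l_1>l_2>\cdots$. By (i) also $\mathrm{Hom}(\mathcal A,\mathcal A[l])=0$ for $l<0$. So $\mathcal A$ is a heart.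

*Simple objects.* A nonzero subobject $U$ of $S_i$ in $\mathcal A$ has a subobject $S_j$, the first step of its filtration. The nonzero map $S_j\to S_i$ is an isomorphism by (i), so $U=S_i$. Hence the $S_i$ are simple, pairwise non-isomorphic, and $\mathcal A$ has finite length with exactly these simples. So $\Lambda=\bigoplus\mathbb Z[S_i]$, which completes (iii).

**(iv): which sheaves lie in $\mathcal A$.** By orthogonality of the two halves of a t-structure, $F\in D^{\le0}$ if and only if $\mathrm{Hom}(F,S_i[l])=0$ for all $i$ and $l<0$, and $F\in D^{\ge0}$ if and only if $\mathrm{Hom}(S_i[l],F)=0$ for all $i$ and $l>0$. For a sheaf $F$, the only one of these groups that is not a negative Ext of sheaves is $\mathrm{Hom}(F,S_j[-1])=\mathrm{Hom}(F,\mathcal O_{C_j}(-1))$, $j\ge1$, which vanishes by assumption. $\square$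

**Twisting a simple by a simple.** For $j\ne i$ put $n_{ij}=\dim\mathrm{Hom}^1(S_j,S_i)$. By (i), $\mathrm{RHom}(S_j,S_i)^*\otimes S_i=S_i^{n_{ij}}[1]$, so there is an exact sequence in $\mathcal A$
$$0\to S_i^{n_{ij}}\to T_{S_i}^{-1}S_j\to S_j\to0,\qquad\text{and}\quad T_{S_i}^{-1}S_i=S_i[1].\tag{4}$$

**Example (one curve).** $S_0=\mathcal O_C$, $S_1=\mathcal O_C(-1)[1]$, and $0\to\mathcal O_C(-1)\to\mathcal O_C\to\mathcal O_x\to0$ shows $\mathcal O_x$ as an extension of $S_1$ by $S_0$. Here $\dim\mathrm{Hom}^1(S_1,S_0)=\dim\mathrm{Hom}(\mathcal O_C(-1),\mathcal O_C)=2$, and (4) reads $T_{\mathcal O_C}^{-1}S_1=\mathcal O_C(1)$, because of $0\to\mathcal O_C(-1)\to\mathcal O_C^2\to\mathcal O_C(1)\to0$.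

## 6. Roots, and a count that reflections lower

Here we produce the integer that will go down. Write $\alpha_i=[S_i]$ and $(u,v)=\chi(u,v)=-c_1(u)c_1(v)$ on $\Lambda$.

**The form.** It is even and positive semidefinite. Since $c_1(S_0)=\xi=\sum z_jC_j$ and $c_1(S_j)=-C_j$, its radical is $\ker(c_1|_\Lambda)=\mathbb Z\delta$. Also $(\alpha_i,\alpha_i)=2$ and $(\alpha_i,\alpha_j)=-\dim\mathrm{Hom}^1(S_i,S_j)\le0$ for $i\ne j$. Put $s_i(v)=v-(v,\alpha_i)\alpha_i$ and $\Delta=\{v\in\Lambda:(v,v)=2\}$. By (2), $[T_{S_i}^{\pm1}v]=s_i(v)$ for $v\in\Lambda$.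

**Every root has a sign.** Write $v\in\Delta$ as $v^+-v^-$ with nonnegative coefficients and disjoint supports. Then $(v^+,v^-)\le0$. If both are nonzero, neither is a multiple of $\delta$, which has full support; so $(v^\pm,v^\pm)\ge2$ and $(v,v)\ge4$, a contradiction. Let $\Delta^+$ be the set of positive roots.

**$s_i$ permutes $\Delta^+\setminus\{\alpha_i\}$.** If $v\in\Delta^+\setminus\{\alpha_i\}$, then $v$ is not a multiple of $\alpha_i$, so it has a positive coefficient outside place $i$. $s_i$ does not change this coefficient, so $s_i(v)$ is positive and $\neq\alpha_i$. And $s_i^2=1$.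

For linear $\theta:\Lambda\to\mathbb R$ put $\mathrm{Inv}(\theta)=\{\beta\in\Delta^+:\theta(\beta)<0\}$.

**Lemma 9.** If $\theta(\delta)>0$, then $\mathrm{Inv}(\theta)$ is finite. If moreover $\theta(\alpha_i)<0$, then $|\mathrm{Inv}(\theta\circ s_i)|=|\mathrm{Inv}(\theta)|-1$ and $(\theta\circ s_i)(\delta)=\theta(\delta)$.

*Proof.* Let $\beta\in\Delta^+$ and let $b\ge0$ be its $\alpha_0$-coefficient. Then $\beta=\alpha+b\delta$ with $\alpha\in\Delta\cap\bigoplus_{j\ge1}\mathbb Z\alpha_j$, a finite set since the form is definite there. As $\theta(\beta)=\theta(\alpha)+b\,\theta(\delta)$ and $\theta(\delta)>0$, only finitely many $\beta$ have $\theta(\beta)<0$. For the second claim, $\beta\mapsto s_i\beta$ matches the elements of $\mathrm{Inv}(\theta\circ s_i)$ and $\mathrm{Inv}(\theta)$ other than $\alpha_i$; and $\alpha_i\in\mathrm{Inv}(\theta)$, while $\theta(s_i\alpha_i)=-\theta(\alpha_i)>0$. Finally $s_i\delta=\delta$. $\square$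

**Example (one curve).** $(\alpha_0,\alpha_1)=-2$, $\delta=\alpha_0+\alpha_1$, and $(a\alpha_0+b\alpha_1)^2=2(a-b)^2$. So $\Delta^+=\{\alpha_0+k\delta,\ \alpha_1+k\delta:k\ge0\}$. If $\theta(\alpha_0)=-1$, $\theta(\alpha_1)=2$, then $\mathrm{Inv}(\theta)=\{\alpha_0\}$.

## 7. Tilted hearts are twisted hearts

For classes $\mathcal P,\mathcal Q$ of objects let $\mathcal P*\mathcal Q$ be the class of $M$ with a triangle $P\to M\to Q\to P[1]$, $P\in\mathcal P$, $Q\in\mathcal Q$; this operation is associative by the octahedral axiom.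

**Definition.** A *torsion pair* in $\mathcal A$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories with $\mathrm{Hom}(\mathcal T,\mathcal F)=0$ such that every $M\in\mathcal A$ has an exact sequence $0\to tM\to M\to fM\to0$, $tM\in\mathcal T$, $fM\in\mathcal F$. Then $\mathcal F$ is called a *torsion-free class*, and $\mathcal T={}^\perp\mathcal F$. The Happel–Reiten–Smalø *tilt* $\mathcal A_{\mathcal F}=\mathcal F[1]*\mathcal T$ is again the heart of a bounded t-structure.

**Example.** For one curve, $\mathcal F=\{\mathcal O_C^m\}$ is a torsion-free class in $\mathcal A$ (see the second remark below), and the proof of Proposition 10 shows $\mathcal A_{\mathcal F}=T_{\mathcal O_C}^{-1}\mathcal A$; by the example after (4) its simples are $\mathcal O_C[1]$ and $\mathcal O_C(1)$.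

Two remarks.

*Nested hearts coincide.* Let $\mathcal H\subset\mathcal H'$ be hearts of bounded t-structures on the same category and $M\in\mathcal H'$. The $\mathcal H$-cohomology filtration of $M$ is also its $\mathcal H'$-cohomology filtration, which has only the factor $M$ in degree $0$; so $M\in\mathcal H$.

*If $\mathcal F\subset\mathcal A$ contains $0$ and is closed under subobjects and extensions, then $({}^\perp\mathcal F,\mathcal F)$ is a torsion pair.* For $M\in\mathcal A$ take a quotient $M/N\in\mathcal F$ of maximal length. If $N\to F$ were nonzero with $F\in\mathcal F$ and kernel $N'$, then $N/N'\subset F$ lies in $\mathcal F$, so $M/N'$, an extension of $M/N$ by $N/N'$, lies in $\mathcal F$ and is longer. So $N\in{}^\perp\mathcal F$.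

**Proposition 10.** Let $\mathcal F\subset\mathcal A$ be a torsion-free class, and suppose there is a linear $\theta:\Lambda\to\mathbb R$ with $\theta(\delta)>0$ and $\theta(F)<0$ for all $0\ne F\in\mathcal F$. Then $\mathcal A_{\mathcal F}=\Phi(\mathcal A)$ for some finite product $\Phi$ of functors $T_{S_i}^{-1}$ ($0\le i\le n$).

*Proof.* Induct on $|\mathrm{Inv}(\theta)|$, finite by Lemma 9. If $\mathcal F=0$, take $\Phi=\mathrm{id}$. A nonzero $\mathcal F$ contains some simple $S_i$, and then $\alpha_i\in\mathrm{Inv}(\theta)$; so $\mathrm{Inv}(\theta)=\emptyset$ forces $\mathcal F=0$. Now let $S_i\in\mathcal F$, so $\theta(\alpha_i)<0$.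

**Step 1: tilting at one simple is a twist.** As $\mathrm{Ext}^1(S_i,S_i)=0$, $\langle S_i\rangle=\{S_i^m\}$ is closed under subobjects and extensions, so it is a torsion-free class, with torsion class $\mathcal U={}^\perp S_i$. Let $\mathcal B=\langle S_i\rangle[1]*\mathcal U$. Then $T_{S_i}^{-1}S_i=S_i[1]\in\mathcal B$. For $j\ne i$, $T_{S_i}^{-1}S_j\in\mathcal A$ by (4), and $\mathrm{Hom}(T_{S_i}^{-1}S_j,S_i)=\mathrm{Hom}(S_j,T_{S_i}S_i)=\mathrm{Hom}(S_j,S_i[-1])=0$, so $T_{S_i}^{-1}S_j\in\mathcal U$. Hence $T_{S_i}^{-1}\mathcal A\subset\mathcal B$, and the two hearts are equal.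

**Step 2: the rest of the tilt takes place in $\mathcal B$.** Let $\mathcal T={}^\perp\mathcal F\subset\mathcal U$, $\mathcal F'=\mathcal F\cap\mathcal U$, $\mathcal T'=\langle S_i\rangle[1]*\mathcal T$. Both $\mathcal T'$ and $\mathcal F'$ lie in $\mathcal B$; they form a torsion pair there. First, $\mathrm{Hom}(\mathcal T',\mathcal F')=0$, since $\mathrm{Hom}(S_i[1],\mathcal A)=0$ and $\mathrm{Hom}(\mathcal T,\mathcal F)=0$. Second, for $M\in\mathcal U$ the sequence $0\to tM\to M\to fM\to0$ of $(\mathcal T,\mathcal F)$ has $fM\in\mathcal F\cap\mathcal U$, as $\mathcal U$ is closed under quotients. So $\mathcal U\subset\mathcal T*\mathcal F'$, and $\mathcal B=\langle S_i\rangle[1]*\mathcal U\subset\langle S_i\rangle[1]*\mathcal T*\mathcal F'=\mathcal T'*\mathcal F'$.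

Every $F\in\mathcal F$ has an exact sequence $0\to uF\to F\to S_i^m\to0$ with $uF\in\mathcal U$, and $uF\subset F$ lies in $\mathcal F$, so $uF\in\mathcal F'$. Hence $\mathcal F[1]\subset\mathcal F'[1]*\langle S_i\rangle[1]$ and
$$\mathcal A_{\mathcal F}=\mathcal F[1]*\mathcal T\subset\mathcal F'[1]*\langle S_i\rangle[1]*\mathcal T=\mathcal F'[1]*\mathcal T'=\mathcal B_{\mathcal F'},$$
so these hearts are equal.

**Step 3: go back to $\mathcal A$.** The equivalence $T_{S_i}:\mathcal B\to\mathcal A$ carries $\mathcal F'$ to a torsion-free class $\mathcal F''=T_{S_i}\mathcal F'$ of $\mathcal A$. Put $\theta''=\theta\circ s_i$. Since $[T_{S_i}F']=s_i[F']$, we have $\theta''(T_{S_i}F')=\theta(F')<0$ for $0\ne F'\in\mathcal F'$, and $\theta''(\delta)>0$. By Lemma 9, $|\mathrm{Inv}(\theta'')|=|\mathrm{Inv}(\theta)|-1$, so by induction $\mathcal A_{\mathcal F''}=\Psi(\mathcal A)$, and $\mathcal A_{\mathcal F}=\mathcal B_{\mathcal F'}=T_{S_i}^{-1}\mathcal A_{\mathcal F''}=T_{S_i}^{-1}\Psi(\mathcal A)$. $\square$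

## 8. $\mathrm{Hom}^0$ and $\mathrm{Hom}^1$ into a simple cannot both be nonzero

Suppose $\mathrm{Hom}^*(E,S_i)$ lives in degrees $0$ and $1$. The number $\theta_E(\alpha_i)=\chi(E,S_i)$ only sees the difference of the two dimensions. The next lemma says that one of them is $0$, so that the sign of $\theta_E(\alpha_i)$ decides which. This is where the ample divisor $D_Y$ returns.

**Lemma 11.** Let $E\in D(X)$ be exceptional of rank $\ne0$, with $\mathrm{Hom}^l(E,S_j)=0$ for $l\notin\{0,1\}$ and all simples $S_j$ of $\mathcal A_p$. Then for each $i$, $\mathrm{Hom}^0(E,S_i)=0$ or $\mathrm{Hom}^1(E,S_i)=0$.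

*Proof.* Let $0\ne g:E\to S=S_i$ and $N=\mathrm{fib}(g)$. We show $\mathrm{Hom}^1(E,S)=0$.

**Step 1: reduction to a sheaf on $Y$.** Since $S(mD)\cong S$, there is an exact sequence
$$\mathrm{Hom}^1(E,E(mD))\to\mathrm{Hom}^1(E,S)\to\mathrm{Hom}^2(E,N(mD)),$$
and for $m\ge0$ the first term is $0$ by Lemma 3. So it suffices that $\mathrm{Hom}^2(E,N(mD))=0$ for $m\gg0$. Let $W=Rf_*R\mathcal Hom(E,N)$ and $W_0=Rf_*R\mathcal Hom(E,E)$ in $D^b(Y)$. As $\mathcal O(mD)=f^*\mathcal O(mD_Y)$, the projection formula and Serre vanishing give, for $m\gg0$,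
$$\mathrm{Hom}^2(E,N(mD))=H^0(Y,\mathcal H^2(W)(mD_Y)),$$
and similarly for $W_0$ and $E$. So it suffices that $\mathcal H^2(W)=0$.

**Step 2: away from $p$.** There $N=E$, so $W=W_0$. For $m\gg0$ we have $H^0(Y,\mathcal H^2(W_0)(mD_Y))=\mathrm{Hom}^2(E,E(mD))=0$ by Lemma 3, and this sheaf is globally generated; so $\mathcal H^2(W_0)=0$.

**Step 3: at $p$, a Koszul complex.** If $\mathcal H^l(W)_p=0$ for all $l\ge2$ we are done. Otherwise let $l_0\ge2$ be maximal with $\mathcal H^{l_0}(W)_p\ne0$. The local ring $\mathcal O_{Y,p}$ has dimension $2$; choose functions $x_1,x_2$ on an affine open $U\ni p$ with common zero locus $\{p\}$ (a system of parameters of $\mathcal O_{Y,p}$, after shrinking), and let $Q$ be their Koszul complex, in degrees $-2,-1,0$. It is acyclic on $U\setminus p$, so extended by zero it is a perfect complex on $Y$. Then $W\otimes^LQ$ is supported at $p$, and its top cohomology is $\mathcal H^{l_0}(W)_p/(x_1,x_2)$ in degree $l_0$, nonzero by Nakayama. By the projection formula $W\otimes^LQ=Rf_*R\mathcal Hom(E,N\otimes Lf^*Q)$.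 A complex supported at a point has no higher cohomology on its cohomology sheaves, so
$$\mathrm{Hom}^{l_0}(E,N\otimes Lf^*Q)\ne0 .$$

**Step 4: the contradiction in the heart.** We claim $N\otimes Lf^*Q\in D_{Z_p}$ lies in $D^{\le0}$, i.e. that $\mathrm{Hom}(N\otimes Lf^*Q,S_j[l])=\mathrm{Hom}(N,S_j\otimes Lf^*Q^\vee[l])$ vanishes for $l<0$. On $f^{-1}(U)\supset Z_p$ the complex $Lf^*Q^\vee$ is $\mathcal O\to\mathcal O^2\to\mathcal O$ in degrees $0,1,2$, so $S_j\otimes Lf^*Q^\vee$ is an iterated extension of $S_j$, $S_j^2[-1]$, $S_j[-2]$. Hence it suffices that $\mathrm{Hom}^l(N,S_j)=0$ for all $l<0$. Consider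
$$\mathrm{Hom}^l(E,S_j)\to\mathrm{Hom}^l(N,S_j)\to\mathrm{Hom}^{l+1}(S,S_j)\to\mathrm{Hom}^{l+1}(E,S_j).$$
The first term is $0$ for $l<0$ by hypothesis. The third is $0$ for $l<-1$. For $l=-1$ the last map $\mathrm{Hom}^0(S_i,S_j)\to\mathrm{Hom}^0(E,S_j)$ is composition with $g$; its source is $0$ if $j\ne i$, and $k\cdot\mathrm{id}$ with $\mathrm{id}\mapsto g\ne0$ if $j=i$. So it is injective, and the claim follows.

Now $D^{\le0}$ is the extension closure of the $S_j[l]$, $l\ge0$, and $\mathrm{Hom}^{l_0}(E,S_j[l])=\mathrm{Hom}^{l_0+l}(E,S_j)=0$ because $l_0+l\ge2$. So $\mathrm{Hom}^{l_0}(E,N\otimes Lf^*Q)=0$, contradicting Step 3. $\square$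

## 9. Proof of Theorem A in positive rank

**Step 0: normalization.** Let $\mathcal E$ be an exceptional sheaf of positive rank. We replace it by $E=\mathcal E\otimes L$, with $L$ a high power of an ample line bundle; this is undone in Step 4. Let $T,V$ be as in Section 4. We may assume
$$\mathrm{Hom}(E,\mathcal O_C(-1))=\mathrm{Hom}(T,\mathcal O_C(-1))=0\quad\text{for all }(-2)\text{-curves }C.\tag{5}$$
Indeed $\mathrm{Hom}(\mathcal E\otimes L,\mathcal O_C(-1))=\mathrm{Hom}(\mathcal E|_C,\mathcal O_C(-1-L\cdot C))=0$ for $L\cdot C\gg0$, there are finitely many $C$, and the same works for the torsion.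

Write $T=\bigoplus_pT_p$ with $T_p$ supported on $Z_p$; by Lemma 8(iv) and (5), $T_p\in\mathcal A_p$. Twists along objects of $D_{Z_p}$ fix the objects of $D_{Z_{p'}}$ for $p'\ne p$ and commute with twists along objects of $D_{Z_{p'}}$. So for a product $\Phi$ of twists along objects of $D_{Z_p}$ we have $\mathrm{Hom}^*(\Phi E,F)=\mathrm{Hom}^*(E,\Phi^{-1}F)=\mathrm{Hom}^*(E,F)$ for $F\in D_{Z_{p'}}$, and the points $p$ can be treated independently. Fix $p$ and $\mathcal A=\mathcal A_p$.

**Step 1: reaching $\mathrm{Hom}^l(\cdot,S_j)=0$ for $l\notin\{0,1\}$.** A priori degree $2$ can occur. It comes from the torsion, and we remove it by tilting $T_p$ away.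

(a) *For $F\in\mathcal A$, $\mathrm{Hom}^l(E,F)=0$ unless $l\in\{0,1,2\}$.* It suffices to take $F$ simple. For $F=S_0$, a sheaf, this is clear. For $F=S_j$, $\mathrm{Hom}^l(E,S_j)=\mathrm{Ext}^{l+1}(E,\mathcal O_{C_j}(-1))$, and (5) excludes $l=-1$.

(b) *For $F\in\mathcal A$, $\mathrm{Hom}(F,E)=\mathrm{Hom}(F,T_p)$.* Recall that $V$ is locally free, and $\mathrm{Hom}(V,\mathcal O_{C_j}(-1))\subset\mathrm{Hom}(E,\mathcal O_{C_j}(-1))=0$. So $\mathrm{Hom}^l(V,S_0)=H^l(V^\vee|_\xi)$ is $0$ unless $l\in\{0,1\}$, and $\mathrm{Hom}^l(V,S_j)=H^{l+1}(V^\vee|_{C_j}(-1))$ is $0$ unless $l=0$. Hence $\mathrm{Hom}^l(V,F)=0$ for $l\notin\{0,1\}$, and by (1) $\mathrm{Hom}^l(F,V)=0$ for $l\le0$. The triangle $T\to E\to V$ gives $\mathrm{Hom}(F,E)=\mathrm{Hom}(F,T)=\mathrm{Hom}(F,T_p)$.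

(c) *The torsion-free class.* Let $\mathcal F$ be the extension closure of all subobjects in $\mathcal A$ of $T_p$. A subobject of an iterated extension is filtered by subobjects of the factors, so $\mathcal F$ is closed under subobjects, and it is a torsion-free class by Section 7. To apply Proposition 10 we need $\theta$. Let $H$ be ample, $\lambda>h^0(T_p)$, and
$$\theta(F)=\chi(F)-\lambda H\cdot c_1(F),\qquad\theta(\delta)=\chi(\mathcal O_x)=1 .$$
We check $\theta(F)<0$ for every nonzero subobject $F\subset T_p$ in $\mathcal A$. Let $R=T_p/F\in\mathcal A$. Objects of $\mathcal A$ have cohomology sheaves in degrees $-1,0$ only. The long exact sequence of cohomology sheaves of $F\to T_p\to R$ shows $\mathcal H^{-1}(F)=0$, so $F$ is a sheaf, and it gives $0\to K'\to F\to I\to0$ with $K'=\mathcal H^{-1}(R)$ and $I\subset T_p$. As $R\Gamma(S_0)=k$ and $R\Gamma(S_j)=0$ for $j\ge1$, $R\Gamma(R)$ is concentrated in degree $0$; since $\mathcal H^0(R)$ is a sheaf, $H^0(K')$ injects into $H^{-1}(R\Gamma(R))=0$. So if $K'\ne0$,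 it is pure of dimension $1$ with $\chi(K')\le0$, and $\theta(K')<0$. If $I\ne0$, it is pure of dimension $1$ with $\chi(I)\le h^0(I)\le h^0(T_p)<\lambda\le\lambda H\cdot c_1(I)$, so $\theta(I)<0$. Hence $\theta(F)<0$, and by additivity $\theta<0$ on $\mathcal F\setminus0$.

By Proposition 10, $\mathcal A_{\mathcal F}=\Phi_p(\mathcal A)$ with $\Phi_p$ a product of $T_{S_i}^{-1}$'s. Let $\mathcal T={}^\perp\mathcal F$.

* For $M\in\mathcal T$: $\mathrm{Hom}^2(E,M)=\mathrm{Hom}(M,E)^*=\mathrm{Hom}(M,T_p)^*=0$ by (1), (b) and $T_p\in\mathcal F$. With (a), $\mathrm{Hom}^l(E,M)=0$ for $l\notin\{0,1\}$.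
* For $F\in\mathcal F$: $\mathrm{Hom}^0(E,F)=0$. Indeed by (a) $\mathrm{Hom}^0(E,-)$ is left exact on $\mathcal A$, and $\mathrm{Hom}(E,T_p)=0$ by Lemma 6; so $\mathrm{Hom}^0(E,-)$ vanishes on subobjects of $T_p$ and on their extensions. With (a), $\mathrm{Hom}^l(E,F[1])=0$ for $l\notin\{0,1\}$.

Since $\Phi_pS_j\in\mathcal F[1]*\mathcal T$, the object $E_1=(\prod_p\Phi_p)^{-1}E$ satisfies $\mathrm{Hom}^l(E_1,S_j)=\mathrm{Hom}^l(E,\Phi_pS_j)=0$ for $l\notin\{0,1\}$, for every $p$ and every simple $S_j$ of $\mathcal A_p$.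

**Step 2: reaching $\mathrm{Hom}^l(\cdot,S_j)=0$ for $l\ne0$.** Now reflections and Lemma 11 do the work. Let $E_1$ be any exceptional object of rank $r>0$ with the property just obtained, and $\theta_{E_1}(F)=\chi(E_1,F)$ on $\Lambda=\Lambda_p$, so $\theta_{E_1}(\delta)=\chi(E_1,\mathcal O_x)=r>0$. Suppose $\theta_{E_1}(\alpha_i)<0$. Then $\mathrm{Hom}^1(E_1,S_i)\ne0$, so $\mathrm{Hom}^0(E_1,S_i)=0$ by Lemma 11. Put $E_2=T_{S_i}E_1$, again exceptional of rank $r$. Then:

* for $j\ne i$, $\mathrm{Hom}^l(E_2,S_j)=\mathrm{Hom}^l(E_1,T_{S_i}^{-1}S_j)=0$ for $l\notin\{0,1\}$, as $T_{S_i}^{-1}S_j\in\mathcal A$ by (4);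
* $\mathrm{Hom}^l(E_2,S_i)=\mathrm{Hom}^l(E_1,S_i[1])=\mathrm{Hom}^{l+1}(E_1,S_i)$ is nonzero at most for $l=0$. Without Lemma 11, degree $-1$ could appear here.

So $E_2$ has the same property (at other points $p'$ nothing changes), and $\theta_{E_2}=\theta_{E_1}\circ s_i$. By Lemma 9 $|\mathrm{Inv}|$ drops by one. After finitely many steps, carried out for each $p$, we reach $E_\infty$ with $\theta_{E_\infty}(\alpha_j)\ge0$ for all $j$ and $p$. If $\mathrm{Hom}^1(E_\infty,S_j)\ne0$, then $\mathrm{Hom}^0(E_\infty,S_j)=0$ by Lemma 11 and $\theta_{E_\infty}(\alpha_j)<0$, a contradiction. So $\mathrm{Hom}^l(E_\infty,S_j)=0$ for all $l\ne0$ and all $j,p$.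

**Step 3: $E_\infty$ is a bundle.** We apply Lemma 7. For $x\in Z$, $\mathcal O_x\in\mathcal A_p$ for some $p$ by Lemma 8(iii), hence $\mathrm{Hom}^l(E_\infty,\mathcal O_x)=0$ for $l\ne0$. For $x\notin Z$ this also holds, because on $X\setminus Z$ the object $E_\infty$ is isomorphic to $E=V$, which is locally free. So $E_\infty$ is an exceptional vector bundle.

**Step 4: all functors lie in $\mathsf B$.** We used $\otimes L$ and twists $T_{S_j}^{\pm1}$. For $j\ge1$, $T_{S_j}=T_{\mathcal O_{C_j}(-1)}\in\mathsf B$. For $j=0$ we need: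

**Lemma 12.** $T_{\mathcal O_\xi}\in\mathsf B$.

*Proof.* With the notation of (3), the computation in Lemma 8(i) gives $\mathrm{Hom}^l(\mathcal O_{\xi_k},\mathcal O_C(-1))=H^{l-1}(\mathcal O_C(-1+\xi_k\cdot C))=H^{l-1}(\mathcal O_C)$, which is $k$ for $l=1$ and $0$ otherwise. So $T^{-1}_{\mathcal O_C(-1)}\mathcal O_{\xi_k}=\mathrm{fib}(\mathcal O_{\xi_k}\to\mathcal O_C(-1)[1])$ is the unique non-split extension of $\mathcal O_{\xi_k}$ by $\mathcal O_C(-1)$. The sequence (3) is non-split since $\mathrm{End}(\mathcal O_{\xi_{k+1}})=H^0(\mathcal O_{\xi_{k+1}})=k$. So $\mathcal O_{\xi_{k+1}}\cong T^{-1}_{\mathcal O_C(-1)}\mathcal O_{\xi_k}$. Hence $\mathcal O_\xi=\beta(\mathcal O_{C_1})$ with $\beta\in\mathsf B$, and $T_{\mathcal O_\xi}=\beta T_{\mathcal O_{C_1}}\beta^{-1}\in\mathsf B$. $\square$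

So we have $\Phi'\in\mathsf B$ with $\Phi'(\mathcal E\otimes L)$ a bundle. Put $\Phi=(\otimes L^{-1})\Phi'(\otimes L)$. Conjugation by $\otimes L$ permutes the generators of $\mathsf B$, since it carries $T_{\mathcal O_C(a)}$ to $T_{\mathcal O_C(a-L\cdot C)}$; so $\Phi\in\mathsf B$, and $\Phi(\mathcal E)=\Phi'(\mathcal E\otimes L)\otimes L^{-1}$ is an exceptional bundle. Together with Section 3 this proves Theorem A and the conjecture. $\blacksquare$

**The proof run on $\mathbb F_2$.** Let $\mathcal E$ be the sheaf $0\to\mathcal O_C(-2)\to\mathcal E\to\mathcal O_X\to0$ of Section 2, that is $\mathcal E=T_{\mathcal O_C(-2)}^{-1}\mathcal O_X$. Take $L=\mathcal O(C+4\phi)$, so $L\cdot C=2$. Then $E=\mathcal E\otimes L=T_{\mathcal O_C}^{-1}L$ has torsion $T=\mathcal O_C=S_0$ and $V=L$, and (5) holds since $\mathrm{Hom}(\mathcal O_C,\mathcal O_C(-1))=0$ and $\mathrm{Hom}(L,\mathcal O_C(-1))=H^0(\mathcal O_C(-3))=0$. In Step 1, $T$ is simple, $\mathcal F=\{S_0^m\}$, $\Phi_p=T_{S_0}^{-1}$ and $E_1=T_{\mathcal O_C}E=L$. In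 Step 2, $\theta_L(\alpha_0)=\chi(\mathcal O_C(-2))=-1$ and $\theta_L(\alpha_1)=-\chi(\mathcal O_C(-3))=2$, so $\mathrm{Inv}(\theta_L)=\{\alpha_0\}$ and one step remains. By (1), $\mathrm{Hom}^l(\mathcal O_C,L)=H^{2-l}(\mathcal O_C(-2))^*$ is $k$ for $l=1$ and $0$ otherwise, so $T_{\mathcal O_C}L$ is the non-split extension of $\mathcal O_C$ by $L$. As $L(C)|_C=\mathcal O_C$ and $L(C)$ is torsion-free, this is $L(C)$. Now $\theta_{L(C)}(\alpha_0)=1$ and $\theta_{L(C)}(\alpha_1)=0$, and we stop: $\Phi=T_{\mathcal O_C(-2)}^2$ and $\Phi(\mathcal E)=\mathcal O_X(C)$. The bundle $L$ already appeared after Step 1, but the procedure asks for more than a bundle, namely $\theta\ge0$ on all simples; this is what makes the result comparable between different sheaves in the next section.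

## 10. Equal classes in $K_0$: proof of Theorem B

**Lemma 13.** Exceptional bundles $G,G'$ with equal rank and equal $c_1$ are isomorphic.

*Proof.* *Numbers.* By Riemann–Roch, $\chi(G,G)=1$ determines $\mathrm{ch}_2(G)$ from $\mathrm{rk}$ and $c_1$, so $\mathrm{ch}(G)=\mathrm{ch}(G')$ and $\chi(G,G')=1$.

*Restrictions are stable.* By Lemma 3, $G_D$ and $G'_D$ are semistable with $\mathrm{End}=k$ on the elliptic curve $D$, of the same slope. There are no extensions between non-isomorphic stable bundles of equal slope, so all Jordan–Hölder factors of the indecomposable bundle $G_D$ are isomorphic to one stable bundle $A$. If $G_D$ were not stable, a composite $G_D\twoheadrightarrow A\hookrightarrow G_D$ would be a non-scalar endomorphism. So $G_D$ is stable, and so is $G'_D$.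

*A map.* Restricting to $D$ repeatedly, as in the proof of Lemma 5, gives $\mathrm{Hom}(G',G(K))=0=\mathrm{Hom}(G,G'(K))$: at each stage the restriction lies in a group of maps between semistable bundles from larger to smaller slope. So $\mathrm{Ext}^2(G,G')=\mathrm{Hom}(G',G(K))^*=0$, and $\chi(G,G')=1$ gives $0\ne\varphi:G\to G'$. Since $\mathrm{Hom}(G,G'(K))=0$, $\varphi|_D\ne0$, so $\varphi|_D$ is an isomorphism, being a nonzero map of stable bundles of equal slope. Then $\det\varphi$ is a nonzero section of $\det G'\otimes\det G^{-1}\cong\mathcal O_X$, so it vanishes nowhere and $\varphi$ is an isomorphism. $\square$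

**Recall** (Humphreys, *Reflection Groups and Coxeter Groups*, Theorem 5.13). Let a Coxeter group $W$ with generators $s_i$ act on the space with basis $\alpha_i$ by its geometric representation, and on linear functions by $(w\theta)(v)=\theta(w^{-1}v)$. If $\theta$ and $w\theta$ are both $\ge0$ on all $\alpha_i$, then $w\theta=\theta$ and $w$ is a product of generators $s_i$ with $\theta(\alpha_i)=0$.

**Step 1: rank $>0$.** Use the same $L$ for $\mathcal E,\mathcal E'$ in Section 9. We get products $\Phi,\Phi'$ of twists $T_{S_i}^{\pm1}$ such that $G=\Phi(\mathcal E\otimes L)$, $G'=\Phi'(\mathcal E'\otimes L)$ are bundles with $\theta_G,\theta_{G'}\ge0$ on all simples of all $\mathcal A_p$.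

*The group acting.* For $i\ne j$, semidefiniteness gives $0\le(\alpha_i+\alpha_j)^2=4+2(\alpha_i,\alpha_j)$, so $(\alpha_i,\alpha_j)\in\{0,-1,-2\}$. Let $W_p$ be the Coxeter group with $m_{ij}=2,3,\infty$ in these cases; its geometric representation is $\Lambda_p\otimes\mathbb R$ with the form $\frac12(\cdot,\cdot)$. The reflections $s_i:v\mapsto v-\chi(S_i,v)[S_i]$ define an action of $\prod_pW_p$ on $K_0(X)\otimes\mathbb Q$. Indeed $s_i^2=1$. When $m_{ij}<\infty$ the form on the span of $[S_i],[S_j]$ is nondegenerate, so $K_0(X)\otimes\mathbb Q$ is the direct sum of this span and the common kernel of $\chi(S_i,-)$ and $\chi(S_j,-)$; on the span the relation $(s_is_j)^{m_{ij}}=1$ is the usual one, and on the kernel both act trivially. For different $p$ the reflections commute, as $\chi(S,S')=0$ for disjoint supports.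

*Comparison.* By (2), $[G']=g[G]$ with $g=\prod g_p$, $g_p\in W_p$. By (1), $\chi(s_iu,v)=\chi(u,v)-\chi(S_i,u)\chi(S_i,v)=\chi(u,s_iv)$ for $v\in\Lambda_p$, so $\theta_{G'}|_{\Lambda_p}=g_p(\theta_G|_{\Lambda_p})$. Both functions are $\ge0$ on all $\alpha_i$. By the recalled theorem $g_p$ is a product of $s_i$ with $\theta_G(\alpha_i)=0$. For such $i$, $\chi(S_i,[G])=\chi([G],S_i)=0$, so $s_i[G]=[G]$. Hence $[G']=[G]$ in $K_0(X)\otimes\mathbb Q$. As $\mathrm{Pic}\,X$ is torsion-free, ranks and $c_1$ agree, and $G\cong G'$ by Lemma 13. So $\mathcal E'\otimes L\cong\Phi'^{-1}\Phi(\mathcal E\otimes L)$, and conjugating by $\otimes L$ as in Step 4 of Section 9 gives $\Psi\in\mathsf B$.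

**Step 2: tensoring with $\mathcal O_X(C)$ lies in $\mathsf B$.** In rank $0$ we must also adjust the degree $d$; this is the tool.

**Lemma 14.** $T_{\mathcal O_C(a)}T_{\mathcal O_C(a+1)}\cong\otimes\mathcal O_X(C)$ for every $(-2)$-curve $C$ and $a\in\mathbb Z$.

*Proof.* For every $b$, $\mathrm{Hom}(\mathcal O_C(b),\mathcal O_C(b+1))=k^2$, $\mathrm{Ext}^2(\mathcal O_C(b),\mathcal O_C(b+1))=\mathrm{Hom}(\mathcal O_C(b+1),\mathcal O_C(b))^*=0$, and $\chi=2$, so $\mathrm{Ext}^1=0$. The evaluation $\mathcal O_C(b)^2\to\mathcal O_C(b+1)$ is surjective with kernel $\mathcal O_C(b-1)$. Hence $T_{\mathcal O_C(b)}\mathcal O_C(b+1)=\mathcal O_C(b-1)[1]$. Put $\Theta=T_{\mathcal O_C(a)}T_{\mathcal O_C(a+1)}$. Then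
$$\Theta(\mathcal O_C(a+2))=T_{\mathcal O_C(a)}(\mathcal O_C(a)[1])=\mathcal O_C(a),\qquad\Theta(\mathcal O_C(a+1))=T_{\mathcal O_C(a)}(\mathcal O_C(a+1)[-1])=\mathcal O_C(a-1).$$
For $x\in C$, $\mathcal O_x=\mathrm{cone}(\mathcal O_C(a+1)\xrightarrow{\sigma}\mathcal O_C(a+2))$, so $\Theta(\mathcal O_x)$ is the cone of the nonzero map $\Theta(\sigma):\mathcal O_C(a-1)\to\mathcal O_C(a)$, a skyscraper $\mathcal O_{x'}$, $x'\in C$. For $x\notin C$, $\Theta(\mathcal O_x)=\mathcal O_x$. By Huybrechts (*Fourier–Mukai Transforms in Algebraic Geometry*, Cor. 5.23), an equivalence sending skyscrapers of points to skyscrapers of points has the form $(M\otimes-)\circ h_*$ with $h\in\mathrm{Aut}\,X$, $M\in\mathrm{Pic}\,X$. As $h=\mathrm{id}$ on the dense open set $X\setminus C$, $h=\mathrm{id}$. So $M=\Theta(\mathcal O_X)$; it is trivial off $C$, hence $M=\mathcal O(qC)$ for some $q$, and $\Theta(\mathcal O_C(a+1))=\mathcal O_C(a-1)$ gives $-2q=-2$, so $q=1$. $\square$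

**Step 3: rank $0$.** By Section 3 there are $\beta,\beta'\in\mathsf B$ with $\beta(\mathcal E)=\mathcal O_\Gamma(d)$ and $\beta'(\mathcal E')=\mathcal O_{\Gamma'}(d')$. By (2), on rank-$0$ classes $T_{\mathcal O_C(a)}^{\pm1}$ acts on $(c_1,\chi)$ by
$$(c,x)\mapsto(s_Cc,\ x+(c\cdot C)(a+1)),\qquad s_Cc=c+(c\cdot C)C.\tag{6}$$

*The curves agree.* By (6) and $[\mathcal E]=[\mathcal E']$, $\Gamma'=w\Gamma$ in $\mathrm{NS}(X)$ with $w$ a product of reflections $s_C$. For distinct $(-2)$-curves, $(C+C')^2<0$ gives $C\cdot C'\in\{0,1\}$. So, exactly as in Step 1, the Coxeter group with $m=2,3$ in these cases acts on $\mathrm{NS}(X)\otimes\mathbb Q$ through the $s_C$, and its geometric representation is $\mathsf Q\otimes\mathbb R$ with the form $-\frac12u\cdot v$. The functions $\Gamma\cdot(-)$ and $\Gamma'\cdot(-)$ on $\mathsf Q$ are $\ge0$ on all $(-2)$-curves, as $\Gamma,\Gamma'$ are irreducible and not $(-2)$-curves, and they are exchanged by $w$ because $s_C$ preserves the intersection form. So $w$ is a product of $s_C$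 with $\Gamma\cdot C=0$, and these fix $\Gamma$. Hence $\Gamma'=\Gamma$ as classes; since $\Gamma\cdot\Gamma'=-1<0$, also as curves.

*The degrees differ by an element of $\Gamma\cdot\mathsf Q$.* Apply the generators occurring in $\beta'\beta^{-1}$ one after the other, starting from $(c,x)=(\Gamma,d+1)$ and ending at $(\Gamma,d'+1)$. All occurring $c$ are of the form $w'\Gamma$ with $w'$ a product of reflections, and $w'\Gamma\cdot C=\Gamma\cdot w'^{-1}C\in\Gamma\cdot\mathsf Q$. By (6) each step changes $x$ by an element of the subgroup $\Gamma\cdot\mathsf Q\subset\mathbb Z$. Hence $d'-d=\Gamma\cdot\alpha$ for some $\alpha\in\mathsf Q$, so $\mathcal O_\Gamma(d')=\mathcal O_\Gamma(d)\otimes\mathcal O(\alpha)$, and $\otimes\mathcal O(\alpha)\in\mathsf B$ by Lemma 14. So $\Psi=\beta'^{-1}(\otimes\mathcal O(\alpha))\beta\in\mathsf B$ satisfies $\Psi(\mathcal E)\cong\mathcal E'$.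

The statement on bundles is Lemma 13, so Theorem B is proved. $\blacksquare$
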